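# Preferential attachment graphs with $h$ edges per vertex have modularity of order $h^{-1/2}$

## Two vertices, four edges, computed by hand

Start with one vertex, called $1$, that carries two loops. Each loop counts $2$ toward the degree, so there are four half-edges, all owned by vertex $1$. Now a vertex $2$ arrives and sends out two edges, one after the other. Each edge picks its other end by choosing uniformly among all half-edges present, where the tail of the new edge itself is counted as present.

For the first edge there are $5$ half-edges: four owned by $1$, and the tail, owned by $2$. So with probability $4/5$ it goes to vertex $1$, and with probability $1/5$ it is a loop at $2$. For the second edge there are $7$ half-edges. If the first edge went to $1$, then $5$ of them belong to $1$ and $2$ belong to $2$. If the first edge was a loop, then $4$ belong to $1$ and $3$ to $2$. Hence the number of edges between $1$ and $2$ is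
$$0 \text{ with probability } \tfrac15\cdot\tfrac37=\tfrac3{35},\qquad 1 \text{ with probability } \tfrac15\cdot\tfrac47+\tfrac45\cdot\tfrac27=\tfrac{12}{35},\qquad 2\text{ with probability }\tfrac45\cdot\tfrac57=\tfrac{20}{35}.$$

How well does this graph split into communities? The score we use takes the fraction of edges inside the parts, and subtracts the sum over the parts of (share of the total degree)$^2$. The partition with a single part always scores $1-1=0$. The partition $\{1\},\{2\}$ scores as follows.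

* No cross edge: all $4$ edges are inside, the degrees are $4$ and $4$, and the score is $1-\frac{16+16}{64}=\frac12$.
* One cross edge: $3$ edges are inside, the degrees are $5$ and $3$, and the score is $\frac34-\frac{25+9}{64}=\frac7{32}$.
* Two cross edges: $2$ edges are inside, the degrees are $6$ and $2$, and the score is $\frac12-\frac{36+4}{64}=-\frac18$, so the one-part partition is better.

The best score, called the modularity, is therefore $\frac12$, $\frac7{32}$ or $0$, and its mean is $\frac{3}{35}\cdot\frac12+\frac{12}{35}\cdot\frac7{32}=\frac{33}{280}$.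

Let many vertices arrive instead of one, each sending $h$ edges. There is no planted community structure at all, but there are exponentially many partitions to choose from. How large is the best score when $n\to\infty$ with $h$ fixed, and how does it decrease when $h$ grows?

## The model, the score, and the statements

**Definition (preferential attachment graph).** $G^1_1$ is one vertex with a loop. Given $G^1_{t-1}$, form $G^1_t$ by adding a vertex $t$ and one edge from $t$. The other end of this edge is $i<t$ with probability $d_{t-1}(i)/(2t-1)$, where $d_{t-1}(i)$ is the degree of $i$ in $G^1_{t-1}$ and a loop counts $2$; with probability $1/(2t-1)$ the other end is $t$ itself. For $h\ge2$, $G^h_n$ is obtained from $G^1_{hn}$ by identifying, for each $i=1,\dots,n$, the vertices $h(i-1)+1,\dots,hi$ into a single vertex $i$, keeping all edges. Thus $G^h_n$ has $n$ vertices and $hn$ edges, possibly with loops and multiple edges.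

The graph in the opening example is $G^2_2$. Note that $G^2_1$ is always one vertex with two loops.

**Definition (modularity).** For a graph $G$ with $m\ge1$ edges and a partition $\mathcal A$ of $V(G)$, let
$$q_{\mathcal A}(G)=\sum_{A\in\mathcal A}\left(\frac{e(A)}{m}-\frac{\mathrm{vol}(A)^2}{4m^2}\right),$$
where $e(A)$ is the number of edges with both ends in $A$ and $\mathrm{vol}(A)$ is the sum of the degrees of the vertices in $A$. The modularity is $q^*(G)=\max_{\mathcal A}q_{\mathcal A}(G)$, over all vertex partitions.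

Always $0\le q^*(G)\le 1$: the one-part partition scores $0$, and $\sum_Ae(A)\le m$. An event holds with high probability (whp) if its probability tends to $1$ as $n\to\infty$.

Prokhorenkova, Prałat and Raigorodskii showed that $q^*(G^h_n)=\Omega(h^{-1/2})$ whp. Rybarczyk and Sulkowska showed that for $h\ge2$, whp $q^*(G^h_n)\le f(h)h^{-1/2}$ with $f(h)=3\sqrt{2\ln2}\sqrt{\ln h}\,(1+o(1))$; also, for every $h\ge2$, whp $q^*(G_n^h)\le0.92383$. The conjecture treated here is in McDiarmid, Rybarczyk, Skerman and Sulkowska, "Note on edge expansion and modularity in preferential attachment graphs", arXiv:2601.05953 (2026): there are absolute constants $0<c\le C$ such that for every fixed $h\ge2$, whp $c\,h^{-1/2}\le q^*(G^h_n)\le C\,h^{-1/2}$. The conjecture is true, and we prove it without using the bounds just quoted: for every fixed $h\ge2$, whp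
$$0.35\,h^{-1/2}\le q^*(G^h_n)\le2.36\,h^{-1/2}.\tag{1}$$

Three auxiliary quantities appear in the statements. Let $S_h$ be a sum of $h$ independent uniform signs. Let $M_{h,k}$ be the maximum load when $h$ balls are thrown independently and uniformly into $k$ bins. For instance $\mathbb E|S_3|=\frac{2\cdot3+6\cdot1}{8}=\frac32$, and $M_{3,2}$ is $3$ with probability $\frac14$ and $2$ otherwise, so $\mathbb EM_{3,2}=\frac94$. Finally put
$$I(r)=\tfrac12\big[(1+r)\ln(1+r)+(1-r)\ln(1-r)\big],\qquad0\le r\le1,\quad 0\ln0=0 .$$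
For $0\le r<1$ we have $I'(r)=\frac12\ln\frac{1+r}{1-r}=\sum_{j\ge1}\frac{r^{2j-1}}{2j-1}$, so $I(r)=\sum_{j\ge1}\frac{r^{2j}}{2j(2j-1)}$, also at $r=1$ by monotone convergence. So $I$ is strictly increasing and continuous from $I(0)=0$ to $I(1)=\ln2$. Let $r_h\in(0,1]$ be the unique solution of $I(r_h)=\frac{\ln2}h$; thus $r_1=1$, and $r_h<1$ for $h\ge2$.

**Theorem 1 (upper bound).** For all $n,h\ge1$ and $s>0$, with probability at least $1-e^{-s}$,
$$q^*(G^h_n)\le\sqrt{\frac{8(\ln2+s/n)}h}+\frac{1+\ln(hn)}{hn}.$$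
Hence for any $h=h(n)\ge1$, whp $q^*(G^h_n)\le2.36\,h^{-1/2}$.

**Theorem 2 (lower bound).** For fixed $h\ge1$, $k\ge2$, $\varepsilon>0$, whp $q^*(G^h_n)\ge\frac{\mathbb EM_{h,k}}h-\frac1k-\varepsilon$. With $k=2$: whp $q^*(G^h_n)\ge\frac{\mathbb E|S_h|}{2h}-\varepsilon$, and $\frac{\mathbb E|S_h|}{2h}\ge\frac1{2\sqrt2}h^{-1/2}$.

**Theorem 3 (stronger form).** For every fixed $h\ge1$ and $\varepsilon>0$, whp
$$\sup_{k\ge2}\Big(\frac{\mathbb EM_{h,k}}h-\frac1k\Big)-\varepsilon\le q^*(G^h_n)\le r_h+\varepsilon.$$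
Moreover $r_h<\sqrt{2\ln2/h}$, so whp $q^*(G^h_n)<\sqrt{2\ln2}\,h^{-1/2}$, where $\sqrt{2\ln2}<1.178$.

Theorems 1 and 2 give (1): the upper half is in Theorem 1, and since $\frac1{2\sqrt2}>0.353$, the lower half is Theorem 2 with $k=2$ and $\varepsilon=0.003\,h^{-1/2}$.

We use four textbook facts. Markov's and Chebyshev's inequalities. Hoeffding's lemma: if $Y$ has mean $0$ and lies in an interval of length $L$, then $\mathbb Ee^{\theta Y}\le e^{\theta^2L^2/8}$ for real $\theta$; it also holds conditionally. Optimal coupling: two laws $P,P'$ on a finite set can be realized by variables that differ with probability exactly $\frac12\sum_j|P(j)-P'(j)|$. And a sum of square-integrable martingale differences has variance equal to the sum of their second moments.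

## From all partitions to $2^n$ sign vectors

The natural plan for an upper bound is to fix a partition, show that its score is small with very high probability, and take a union bound. If the failure probability is $e^{-cn\,h\lambda^2}$ for a score $\lambda$, the union bound works for $\lambda$ of order $h^{-1/2}$ only when there are at most $e^{O(n)}$ partitions. But there are at least $k^n/k!$ partitions into at most $k$ parts, for every $k$, so the number of partitions is not $e^{O(n)}$. We therefore first reduce to two classes.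

Write $T=hn=m$. The blocks are the sets $\{h(i-1)+1,\dots,hi\}$. A function $x$ on the vertices of $G_n^h$ is lifted to $\{1,\dots,T\}$ by making it constant on blocks. In $G^1_t$, let $w_t$ be the other end of the edge added at step $t$. Equivalently, $w_t$ is the owner of a uniformly random half-edge among $2t-1$: the $2t-2$ half-edges of $G^1_{t-1}$, and the tail of the new edge, owned by $t$. For $x\in\{\pm1\}^T$ put
$$W_t=\sum_{s\le t}x_sx_{w_s},\qquad X_t=\sum_{v\le t}d_t(v)x_v .$$
Then $|X_t|\le2t$, and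
$$X_t=X_{t-1}+x_t+x_{w_t},\qquad W_t=W_{t-1}+x_tx_{w_t}.$$
When $x$ is constant on blocks, $W_T=\sum_{uv\in E(G^h_n)}x_ux_v$ and $X_T=\sum_vd(v)x_v$, computed in $G^h_n$, with loops contributing $1$ to $W_T$.

In the opening example, take $x=(1,-1)$ on the two vertices, lifted to $(1,1,-1,-1)$, and the graph with one cross edge. Then $W_4=3-1=2$, $X_4=5-3=2$, and $\frac{W_4}4-\frac{X_4^2}{64}=\frac7{16}$, twice the score $\frac7{32}$ of the partition.

**Lemma 1.** $q^*(G^h_n)\le\max_x\big(\frac{W_T}T-\frac{X_T^2}{4T^2}\big)$, where the maximum is over the $2^n$ block-constant $x\in\{\pm1\}^T$.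

*Proof.* Let $\mathcal A$ be a partition. Give its parts independent uniform signs $\sigma_A$, and let $x_v=\sigma_A$ for $v\in A$. An edge inside a part contributes $1$ to $W_T$, and an edge between two parts contributes a product of two independent signs, of mean $0$. So $\mathbb EW_T=\sum_Ae(A)$. Also $X_T=\sum_A\sigma_A\mathrm{vol}(A)$, so $\mathbb EX_T^2=\sum_A\mathrm{vol}(A)^2$. Hence $\mathbb E\big[\frac{W_T}T-\frac{X_T^2}{4T^2}\big]=q_{\mathcal A}$, and some choice of signs gives at least its mean. $\square$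

*Remark.* What does the reduction lose? For a partition into the classes $x=1$ and $x=-1$, the number of inside edges is $\frac{T+W_T}2$ and the volumes are $\frac{2T\pm X_T}2$, so its score is $\frac12\big(1+\frac{W_T}T\big)-\frac12\big(1+\frac{X_T^2}{4T^2}\big)=\frac12\big(\frac{W_T}T-\frac{X_T^2}{4T^2}\big)$. So the maximum in Lemma 1 is exactly twice the best score of a partition into at most two parts, and the lemma loses at most a factor $2$.

## Why $W_T$ and $X_T$ must not be treated separately

Fix a deterministic block-constant $x$. We want a tail bound for $\frac{W_T}T-\frac{X_T^2}{4T^2}$ that beats $2^{-n}$. A sensible first attempt is to show that $X_T$ and $W_T$ are each concentrated around their means, by exposing $w_1,\dots,w_T$ one at a time and applying the Azuma–Hoeffding inequality. Let us see how this fails already for $X_T$.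

Let $\mathcal F_t$ be generated by $w_1,\dots,w_t$. Since $w_s$ owns a uniform half-edge among $2s-1$,
$$\mathbb E[x_{w_s}\mid\mathcal F_{s-1}]=\frac{X_{s-1}+x_s}{2s-1},\qquad\text{so}\qquad \mathbb E[X_s\mid\mathcal F_{s-1}]=\frac{2s}{2s-1}(X_{s-1}+x_s).$$
Iterating, $\mathbb E[X_T\mid\mathcal F_t]$ equals $X_t\prod_{s=t+1}^T\frac{2s}{2s-1}$ plus a deterministic term. Take $x$ with $+1$ on block $1$ and $-1$ on block $2$. For $t\ge h+1$ both signs are available to $x_{w_t}$, and the two values of $\mathbb E[X_T\mid\mathcal F_t]$ differ by $c_t=2\prod_{s=t+1}^T\frac{2s}{2s-1}$. Since $\frac{2s}{2s-1}>\frac{2s+1}{2s}$,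
$$c_t^2\ge4\prod_{s=t+1}^T\frac{2s}{2s-1}\cdot\frac{2s+1}{2s}=\frac{4(2T+1)}{2t+1},\qquad \sum_{t=h+1}^Tc_t^2\ge2(2T+1)\ln\frac{2T+3}{2h+3}.$$
The Azuma–Hoeffding tail is $\exp(-2\lambda^2/\sum_tc_t^2)$. For this to be at most $2^{-n}$ we need $\lambda^2\ge\frac{n\ln2}2\sum_tc_t^2\ge2nT\ln2\,\ln\frac{2T+3}{2h+3}$, that is,
$$\frac\lambda T\ge\sqrt{\frac{2\ln2}h\,\ln\frac{2T+3}{2h+3}} .$$
For fixed $h$ this tends to infinity, while $|X_T|\le2T$ always. The bound says nothing. The cause is visible: an early choice $w_t$ is amplified by about $\sqrt{T/t}$, and the squares of these factors sum to order $T\ln T$, not $T$.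

The way out is to notice that the amplified part cancels between the two terms of the score. Suppose $X_{t-1}\approx2tp$. The expected increment of $W$ is $x_tp$. The expected increment of $X_t^2/(4t)$ is approximately
$$\frac{2X\,\mathbb E[\Delta X]}{4t}-\frac{X^2}{4t^2}\approx p(x_t+p)-p^2=x_tp .$$
The two drifts agree. So we follow the score of the growing graph itself, $W_t-\frac{X_t^2}{4t}$, and expect it to be a martingale up to small corrections.

## An exact identity, and the bound $2.36\,h^{-1/2}$

For the fixed $x$ put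
$$p_t=\mathbb E[x_{w_t}\mid\mathcal F_{t-1}]=\frac{X_{t-1}+x_t}{2t-1}\in[-1,1],\qquad\xi_t=x_{w_t}-p_t .$$

**Lemma 2.** Let $Q_t=W_t-\frac{X_t^2}{4t}$. Then $Q_1=0$, and for $t\ge2$
$$Q_t-Q_{t-1}=\xi_t(x_t-p_t)-\frac{\xi_t^2}{4t}+\frac{(x_t-p_t)^2}{4(t-1)}.$$

*Proof.* For $t=1$, $W_1=1$ and $X_1=2x_1$, so $Q_1=0$. For $t\ge2$ write $p,\xi,x$ for $p_t,\xi_t,x_t$. Since $X_{t-1}+x=(2t-1)p$ and $x_{w_t}=p+\xi$,
$$X_t=(2t-1)p+p+\xi=2tp+\xi,\qquad X_{t-1}=(2t-1)p-x=2(t-1)p+(p-x).\tag{2}$$
Squaring,
$$\frac{X_t^2}{4t}=tp^2+p\xi+\frac{\xi^2}{4t},\qquad\frac{X_{t-1}^2}{4(t-1)}=(t-1)p^2+p(p-x)+\frac{(p-x)^2}{4(t-1)} .$$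
The difference is $px+p\xi+\frac{\xi^2}{4t}-\frac{(p-x)^2}{4(t-1)}$. Subtracting it from $W_t-W_{t-1}=x(p+\xi)$ gives the claim. $\square$

Check it on the opening example with $x=(1,1,-1,-1)$, where step $3$ goes to vertex $1$ and step $4$ is a loop at vertex $2$. Directly: $(W_2,X_2)=(2,4)$, $(W_3,X_3)=(1,4)$, $(W_4,X_4)=(2,2)$, so $Q_2=0$, $Q_3=-\frac13$, $Q_4=\frac74$. By the lemma at $t=3$: $p=\frac35$, $\xi=\frac25$, $x-p=-\frac85$, and the right side is $-\frac{16}{25}-\frac1{75}+\frac8{25}=-\frac13$. At $t=4$: $p=\frac37$, $\xi=x-p=-\frac{10}7$, and the right side is $\frac{100}{49}-\frac{25}{196}+\frac{25}{147}=\frac{25}{12}=\frac74+\frac13$.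

### Proof of Theorem 1

**Step 1: isolate the martingale.** Drop the nonpositive term in Lemma 2 and use $(x_t-p_t)^2\le4$:
$$Q_T\le\mathcal M_T+\sum_{t=2}^T\frac1{t-1}\le\mathcal M_T+1+\ln T,\qquad\mathcal M_T=\sum_{t=2}^T\xi_t(x_t-p_t).$$

**Step 2: bound the martingale for one $x$.** Given $\mathcal F_{t-1}$, the numbers $p_t$ and $x_t$ are fixed, $\xi_t$ has mean $0$ and takes values in an interval of length $2$, so $\xi_t(x_t-p_t)$ has mean $0$ and lies in an interval of length $2|x_t-p_t|\le4$. Hoeffding's lemma with $L=4$ gives $\mathbb E[e^{\theta\xi_t(x_t-p_t)}\mid\mathcal F_{t-1}]\le e^{2\theta^2}$. Multiplying over $t$ by successive conditioning, $\mathbb Ee^{\theta\mathcal M_T}\le e^{2\theta^2T}$. By Markov, for $\lambda>0$ and $\theta=\frac\lambda{4T}$,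
$$\Pr(\mathcal M_T\ge\lambda)\le e^{-\theta\lambda+2\theta^2T}=e^{-\lambda^2/(8T)} .$$

**Step 3: union bound over the $2^n$ sign vectors.** Take $\lambda=\sqrt{8T(n\ln2+s)}$. The failure probability is at most $2^ne^{-n\ln2-s}=e^{-s}$. So with probability at least $1-e^{-s}$ every block-constant $x$ satisfies
$$\frac{W_T}T-\frac{X_T^2}{4T^2}=\frac{Q_T}T\le\sqrt{\frac{8(n\ln2+s)}{hn}}+\frac{1+\ln T}T .$$
Lemma 1 gives the first claim.

**Step 4: let $n\to\infty$.** Take $s=\sqrt n$. Multiply the bound by $\sqrt h$: the first term becomes $\sqrt{8(\ln2+n^{-1/2})}\to\sqrt{8\ln2}<2.355$, and the second is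
$$\sqrt h\,\frac{1+\ln(hn)}{hn}\le\frac{1+\ln n}n+\frac{\ln h}{\sqrt h\,n}\to0$$
uniformly in $h$, because $\frac{\ln h}{\sqrt h}$ is bounded. Hence whp $q^*(G^h_n)\le2.36\,h^{-1/2}$ for any $h=h(n)$. $\square$

## Greedy coloring, and why it must not start at the first vertex

For a lower bound we must exhibit a partition. When vertex $i$ arrives, look at its $h$ edges and give $i$ the color that occurs most often at their other ends. If there are $k$ colors with equal volumes, the colors at the other ends are nearly $h$ independent uniform colors, so about $\mathbb EM_{h,k}$ of the $h$ edges lie inside a class, and the squared volume shares sum to $\frac1k$. This would give the score $\frac{\mathbb EM_{h,k}}h-\frac1k$.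

The argument needs equal volumes, and the greedy rule does not produce them by itself. Here is an exact case. Take $h=1$, two colors $\pm1$, and the greedy rule from the start, where a loop means a random color. Every edge then lies inside a class. Let $x_t$ be the color of $t$ and $X_t$ the signed volume, so $X_t=X_{t-1}+2x_t$. The target half-edge is old with probability $\frac{2t-2}{2t-1}$, and then its color has mean $\frac{X_{t-1}}{2t-2}$; otherwise the color is a fair sign. So the mean of $x_t$ given the past is $\frac{X_{t-1}}{2t-1}$, and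
$$\mathbb E[X_t\mid\text{past}]=X_{t-1}\,\frac{2t+1}{2t-1}.$$
Thus $\frac{X_t}{2t+1}$ is a martingale, and its second moment is at least $\big(\frac{X_1}3\big)^2=\frac49$. Hence $\mathbb E\frac{X_n^2}{4n^2}\ge\frac49$ for all $n$: the initial imbalance never dies out. By the remark after Lemma 1 the score is $\frac12\big(1-\frac{X_n^2}{4n^2}\big)$, of mean at most $\frac5{18}$, while the hoped-for value is $\mathbb EM_{1,2}-\frac12=\frac12$.

The remedy is to color the first $\delta n$ vertices at random and only then to become greedy. The random phase brings the imbalance down to $o(n)$ by the time $\delta n$. From $\delta n$ to $n$ the greedy rule can amplify it, but only by a constant factor depending on $\delta$, because time grows only by the factor $\frac1\delta$. The price is a fraction $\delta$ of the edges.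

## Proof of Theorem 2

Fix $h\ge1$, $k\ge2$ and $\delta\in(0,\frac12)$. Let $i_0=\lceil\delta n\rceil$, with $n$ so large that $i_0\ge2$. Color the vertices of $G_n^h$ with colors $c(i)\in\{1,\dots,k\}$ as follows.

* For $i\le i_0$ the $c(i)$ are i.i.d. uniform, independent of the graph.
* For $i>i_0$, after the edges of block $i$ are revealed, let $D_{i,j}$ be the number of these $h$ edges whose other end is a vertex $<i$ of color $j$. Let $c(i)$ be a $j$ maximizing $D_{i,j}$, ties being broken uniformly by independent randomness: say, by taking the maximizer that comes first in a fresh uniform ordering of the colors.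

Let $\mathcal F_i$ now be generated by $G^1_{hi}$, $c(1),\dots,c(i)$ and the auxiliary randomness used so far. The colors depend only on the past graph and independent randomness, so given $\mathcal F_{i-1}$ the graph continues with its own transition law. Let $\mathrm{vol}_j(i)$ be the number of half-edges of color $j$ after block $i$, and put
$$Z_j(i)=\mathrm{vol}_j(i)-\frac{2hi}k,\qquad V_i=\sum_jZ_j(i)^2 .$$
Note that $\sum_jZ_j(i)=0$.

**Step 1: compare one block with uniform colors.** The aim is to show that, up to a small failure probability, the targets in block $i$ have i.i.d. uniform colors. Let $i\ge2$ and $N=2h(i-1)$, the number of half-edges of $G^1_{h(i-1)}$; call these old. At step $l\le h$ of block $i$ the target half-edge is uniform among $N+2l-1$ half-edges: the $N$ old ones, and $2l-1$ new ones, namely the two halves of each of the $l-1$ edges already added in this block, and the tail of the present edge. Generate the target thus: with probability $\frac N{N+2l-1}$, decided by an independent coin,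 use an old half-edge $B_l$, where $B_1,\dots,B_h$ are i.i.d. uniform over the old ones; otherwise use a uniform new one. This has the correct law. Let $\mathsf f_i$ be the event that some step uses a new half-edge. Then
$$\Pr(\mathsf f_i\mid\mathcal F_{i-1})\le\sum_{l\le h}\frac{2l-1}N=\frac{h^2}N .$$
The color $Y_l$ of $B_l$ has law $(\mathrm{vol}_j(i-1)/N)_j$. Couple $Y_l$ optimally with a uniform color $U_l$, independently over $l$. Since $\mathrm{vol}_j(i-1)-\frac Nk=Z_j(i-1)$, each coupling fails with probability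
$$\frac12\sum_j\Big|\frac{\mathrm{vol}_j(i-1)}N-\frac1k\Big|=\frac\Sigma{2N},\qquad\Sigma=\sum_j|Z_j(i-1)|\le\sum_j\mathrm{vol}_j(i-1)+N=2N .$$
Let $\mathsf f_i'\supseteq\mathsf f_i$ be the event that some step uses a new half-edge or some coupling fails. Then
$$\Pr(\mathsf f_i'\mid\mathcal F_{i-1})\le\phi_i:=\frac{h^2}N+\frac{h\Sigma}{2N}.$$
Off $\mathsf f_i'$ every target is an old half-edge with color $Y_l=U_l$, so $(D_{i,j})_j$ is the count vector of $U_1,\dots,U_h$. Let $c'$ be the most frequent color among the $U_l$, ties broken by the same random ordering. By symmetry $c'$ is uniform, and for $i>i_0$ we have $c(i)=c'$ off $\mathsf f_i'$. The maximum count of the $U_l$ has the law of $M_{h,k}$, is at most $h$, and equals $\max_jD_{i,j}$ off $\mathsf f_i'$. Hence for $i>i_0$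
$$\Big|\Pr(c(i)=j\mid\mathcal F_{i-1})-\frac1k\Big|\le\phi_i,\qquad\mathbb E\big[\max_jD_{i,j}\mid\mathcal F_{i-1}\big]\ge\mathbb EM_{h,k}-h\phi_i .\tag{3}$$
For $i\le i_0$, $\Pr(c(i)=j\mid\mathcal F_{i-1})=\frac1k$ exactly.

**Step 2: a recursion for the imbalance.** We bound $\mathbb EV_i$ in terms of $\mathbb EV_{i-1}$. Block $i$ adds $h$ tails, all of color $c(i)$, and $h$ target half-edges. The number of target half-edges of color $j$ equals $\#\{l:Y_l=j\}$ off $\mathsf f_i$, and in any case differs from it by at most $h$. The conditional mean of $\#\{l:Y_l=j\}$ is $h\big(\frac1k+\frac{Z_j}N\big)$, where $Z_j=Z_j(i-1)$. Therefore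
$$\mathbb E[Z_j(i)-Z_j\mid\mathcal F_{i-1}]=h\Big(\Pr(c(i)=j\mid\mathcal F_{i-1})-\frac1k\Big)+\frac{hZ_j}N+e_j,\qquad|e_j|\le h\Pr(\mathsf f_i\mid\mathcal F_{i-1})\le\frac{h^3}N .$$
Also $\sum_j|Z_j(i)-Z_j|\le2h+2h=4h$, because $2h$ half-edges are added and $\frac{2h}k$ is subtracted for each of $k$ colors. So $\sum_j(Z_j(i)-Z_j)^2\le16h^2$. Expand
$$V_i=V_{i-1}+2\sum_jZ_j(Z_j(i)-Z_j)+\sum_j(Z_j(i)-Z_j)^2$$
and take conditional expectations. The term with $\frac{hZ_j}N$ gives $\frac{2h}NV_{i-1}=\frac{V_{i-1}}{i-1}$. The terms with $e_j$ give at most $2\Sigma\frac{h^3}N\le4h^3$. The last sum is at most $16h^2$. It remains to treat the term with $\Pr(c(i)=j\mid\mathcal F_{i-1})-\frac1k$.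

**Step 3: the random phase.** For $2\le i\le i_0$ that term is $0$, so
$$\mathbb EV_i\le\Big(1+\frac1{i-1}\Big)\mathbb EV_{i-1}+20h^3 .$$
Since $1+\frac1{i-1}=\frac i{i-1}$, dividing by $i$ gives $\frac{\mathbb EV_i}i\le\frac{\mathbb EV_{i-1}}{i-1}+\frac{20h^3}i$. Moreover $V_1\le16h^2$, since $Z_j(0)=0$ and block $1$ also changes the $Z_j$ by at most $4h$ in total. Summing,
$$\mathbb EV_i\le20h^3\,i(1+\ln i)\qquad(1\le i\le i_0).$$

**Step 4: the greedy phase amplifies by a constant only.** For $i>i_0$, by (3), the remaining term is at most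
$$2h\sum_j|Z_j|\phi_i=2h\Sigma\Big(\frac{h^2}N+\frac{h\Sigma}{2N}\Big)\le4h^3+\frac{h^2kV_{i-1}}N=4h^3+\frac{hk}2\cdot\frac{V_{i-1}}{i-1},$$
using $\Sigma\le2N$ in the first product and $\Sigma^2\le kV_{i-1}$ (Cauchy–Schwarz) in the second. With $\kappa=1+\frac{hk}2$,
$$\mathbb EV_i\le\Big(1+\frac\kappa{i-1}\Big)\mathbb EV_{i-1}+24h^3 .$$
Now $\sum_{i=i_0+1}^n\frac1{i-1}\le\frac1{i_0}+\ln\frac n{i_0}\le1+\ln\frac1\delta$, so $\prod_{i=i_0+1}^n\big(1+\frac\kappa{i-1}\big)\le e^\kappa\delta^{-\kappa}$. Iterating the recursion, for $i_0\le i\le n$,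
$$\mathbb EV_i\le e^\kappa\delta^{-\kappa}\big(\mathbb EV_{i_0}+24h^3n\big)=O_{h,k,\delta}(n\log n).$$
By Markov, $V_n=o(n^2)$ whp; for example, $V_n\le n^{3/2}$ whp.

**Step 5: the coupling rarely fails.** Since $\frac{h^2}N=\frac h{2(i-1)}$ and $\frac{h\Sigma}{2N}=\frac\Sigma{4(i-1)}$, and $\mathbb E\Sigma\le\sqrt{k\,\mathbb EV_{i-1}}$,
$$\mathbb E\sum_{i>i_0}\phi_i\le\sum_{i>i_0}\Big(\frac h{2(i-1)}+\frac{\sqrt{k\,\mathbb EV_{i-1}}}{4(i-1)}\Big)=O_{h,k,\delta}\big(\sqrt{n\log n}\big)=o(n),\tag{4}$$
again because $\sum_{i>i_0}\frac1{i-1}\le1+\ln\frac1\delta$.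

**Step 6: score the coloring.** For $i>i_0$, exactly $\max_jD_{i,j}$ of the non-loop edges of block $i$ lie inside a color class, and loops always do. The volume share of color $j$ is $\frac{\mathrm{vol}_j(n)}{2hn}=\frac1k+\frac{Z_j(n)}{2hn}$. So the partition into color classes has score
$$q\ge\frac1{hn}\sum_{i>i_0}\max_jD_{i,j}-\sum_j\Big(\frac1k+\frac{Z_j(n)}{2hn}\Big)^2=\frac1{hn}\sum_{i>i_0}\max_jD_{i,j}-\frac1k-\frac{V_n}{4h^2n^2},$$
where the cross terms vanish because $\sum_jZ_j(n)=0$. The last term is $o(1)$ whp by Step 4. The sum $\sum_{i>i_0}\big(\max_jD_{i,j}-\mathbb E[\max_jD_{i,j}\mid\mathcal F_{i-1}]\big)$ consists of martingale differences bounded by $h$, so its variance is at most $h^2n$, and by Chebyshev it is at most $n^{3/4}$ in absolute value whp. By (3),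
$$\sum_{i>i_0}\mathbb E[\max_jD_{i,j}\mid\mathcal F_{i-1}]\ge(n-i_0)\,\mathbb EM_{h,k}-h\sum_{i>i_0}\phi_i,$$
and $\sum_{i>i_0}\phi_i=o(n)$ whp by (4) and Markov. Since $n-i_0\ge(1-\delta)n-1$, whp
$$q\ge(1-\delta)\frac{\mathbb EM_{h,k}}h-\frac1k-o(1)\ge\frac{\mathbb EM_{h,k}}h-\frac1k-\delta-o(1),$$
because $M_{h,k}\le h$. Given $\varepsilon$, choose $\delta<\frac\varepsilon2$. As $q^*\ge q$, the first claim follows.

**Step 7: two colors.** With $k=2$ and loads $a$ and $h-a$, the maximum is $\frac12(h+|2a-h|)$, so $M_{h,2}$ has the law of $\frac12(h+|S_h|)$ and $\frac{\mathbb EM_{h,2}}h-\frac12=\frac{\mathbb E|S_h|}{2h}$. It remains to show $\mathbb E|S_h|\ge\sqrt{h/2}$. Let $C_a=\binom{2a}a4^{-a}=\Pr(S_{2a}=0)$. Adding a fair sign to $S_l$ leaves the mean absolute value unchanged if $S_l\ne0$ and raises it by $1$ if $S_l=0$, so $\mathbb E|S_{l+1}|-\mathbb E|S_l|=\Pr(S_l=0)$, which vanishes for odd $l$. Summing, for $a\ge1$,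
$$\mathbb E|S_{2a-1}|=\mathbb E|S_{2a}|=\sum_{l<a}C_l=2aC_a .$$
The last equality is by induction: for $a=1$ both sides are $1$, and $2aC_a+C_a=(2a+1)C_a=2(a+1)C_{a+1}$, since $\frac{C_{a+1}}{C_a}=\frac{(2a+2)(2a+1)}{4(a+1)^2}=\frac{2a+1}{2(a+1)}$. Next, $aC_a^2$ is nondecreasing in $a\ge1$, because consecutive ratios are $\frac{(2a+1)^2}{4a(a+1)}>1$, and it equals $\frac14$ at $a=1$. So $C_a\ge\frac1{2\sqrt a}$, and $\mathbb E|S_{2a}|=\mathbb E|S_{2a-1}|\ge\sqrt a$. Hence $\mathbb E|S_h|\ge\sqrt{\lceil h/2\rceil}\ge\sqrt{h/2}$, and $\frac{\mathbb E|S_h|}{2h}\ge\frac1{2\sqrt2}h^{-1/2}$. $\square$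

With Theorems 1 and 2 proved, (1) holds and the conjecture is established with $c=0.35$ and $C=2.36$.

## Finding a better potential than $X^2/(4t)$

We turn to the upper bound in Theorem 3. In the proof of Theorem 1, Hoeffding's lemma was used with interval length $2|x_t-p_t|\le4$. When $p_t=0$ the length is only $2$, and if this held at every step the same computation would give $\sqrt{2\ln2/h}$ in place of $\sqrt{8\ln2/h}$. The loss comes from steps with $p_t$ close to $-x_t$, which occur when the volumes are unbalanced. But then $X_t^2$ is large and the score pays for it. To profit from this, we do not subtract the quadratic function from $W_t$ before taking exponentials. Instead, for fixed $\theta>0$, we look for a function $\psi$ on $[-1,1]$ such that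
$$\exp\big(\theta W_t-t\,\psi(\mu_t)\big),\qquad\mu_t=\frac{X_t}{2t},$$
is a supermartingale up to small corrections, and only afterwards compare $\psi$ with a quadratic.

Which $\psi$? By (2), $\mu_t=p+\frac{\xi}{2t}$ and $\mu_{t-1}=p+\frac{p-x}{2(t-1)}$ (with $p=p_t$ and so on), so to first order, with $w=x_{w_t}$ and $\xi=w-p$,
$$t\psi(\mu_t)-(t-1)\psi(\mu_{t-1})\approx\psi(p)+\tfrac12\psi'(p)(\xi-p+x)=\psi(p)-p\psi'(p)+\tfrac12\psi'(p)(x+w).$$
Given the past, $w=\pm1$ with probability $\frac{1\pm p}2$. Writing $y=e^{-\psi'(p)}$, the mean of $e^{\theta xw-\frac12\psi'(p)(x+w)}$ is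
$$\tfrac12\big[(1+p)e^\theta y+(1-p)e^{-\theta}\big]\ \text{ if }x=1,\qquad\tfrac12\big[(1-p)e^\theta/y+(1+p)e^{-\theta}\big]\ \text{ if }x=-1 .$$
We have no control over $x$, so we ask that these two be equal, and that their common value be $e^{\psi(p)-p\psi'(p)}$. Multiply the equality by $2e^\theta y$ and put $s=e^{2\theta}$ (this $s$ has nothing to do with the $s$ in Theorem 1); with $\mu$ in place of $p$ it becomes
$$(1+\mu)s\,y^2-2\mu\,y-(1-\mu)s=0 .\tag{5}$$
Its positive root involves the square root of $\mu^2+s^2(1-\mu^2)=s^2-(s^2-1)\mu^2$. So $\psi'=-\ln y$ is forced by the first demand. The second demand is then an additional equation on $\psi$, and the point of the next lemma is that it holds as well.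

**Definition (the potential).** Fix $\theta>0$ and let $s=e^{2\theta}>1$. For $\mu\in[-1,1]$ let
$$R(\mu)=\sqrt{s^2-(s^2-1)\mu^2}\ge1,\qquad y(\mu)=\frac{R+\mu}{(1+\mu)s}=\frac{(1-\mu)s}{R-\mu},\qquad K(\mu)=\frac{e^{-\theta}(1+R)}2,$$
$$\psi(\mu)=\ln\cosh\theta-\int_0^\mu\ln y(u)\,du .$$

The two expressions for $y$ agree where both make sense, because $R^2-\mu^2=s^2(1-\mu^2)$. Since $R\ge1$ and $R$ is smooth, the first is smooth and positive on $(-1,1]$ and the second on $[-1,1)$. So $\ln y\in C^\infty[-1,1]$, and $\psi$ is smooth on $[-1,1]$ with $\psi'=-\ln y$. As examples, $R(0)=s$ gives $y(0)=1$ and $K(0)=\cosh\theta$, while $R(1)=1$ gives $y(1)=\frac1s$ and $K(1)=e^{-\theta}$.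

**Lemma 3.** On $[-1,1]$:

(a) $\frac12[(1+\mu)e^\theta y+(1-\mu)e^{-\theta}]=\frac12[(1-\mu)e^\theta/y+(1+\mu)e^{-\theta}]=K(\mu)$;

(b) $\psi-\mu\psi'=\ln K$;

(c) $\psi(\mu)\le\ln\cosh\theta+\theta\mu^2$.

*Proof.* (a) We have $(1+\mu)sy=R+\mu$ and $(1-\mu)s/y=R-\mu$; at the endpoints where one expression for $y$ is undefined, both sides are $0$. Since $e^\theta=se^{-\theta}$, the first bracket is $e^{-\theta}(R+\mu+1-\mu)$ and the second is $e^{-\theta}(R-\mu+1+\mu)$. Both equal $e^{-\theta}(1+R)=2K$.

(b) At $\mu=0$ the left side is $\psi(0)=\ln\cosh\theta=\ln K(0)$. The derivative of the left side is $-\mu\psi''=\mu\frac{y'}y$ and that of the right side is $\frac{R'}{1+R}$. By continuity it suffices to show that these agree on $(-1,1)$. From the first expression for $y$,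
$$\frac{y'}y=\frac{R'+1}{R+\mu}-\frac1{1+\mu}=\frac{R'(1+\mu)+1-R}{(R+\mu)(1+\mu)} .$$
Differentiating $R^2$ gives $RR'=-(s^2-1)\mu$, and $1-R^2=-(s^2-1)(1-\mu^2)$. Hence $\mu(1-R^2)=-\mu(s^2-1)(1-\mu^2)=RR'(1-\mu^2)$, and
$$\mu\big[R'(1+\mu)+1-R\big](1+R)=\mu R'(1+\mu)(1+R)+RR'(1-\mu^2)=R'(1+\mu)\big[\mu(1+R)+R(1-\mu)\big]=R'(1+\mu)(R+\mu).$$
Dividing by $(1+R)(R+\mu)(1+\mu)$ gives $\mu\frac{y'}y=\frac{R'}{1+R}$.

(c) $R$ is even, so $y(-\mu)=\frac{R-\mu}{(1-\mu)s}=\frac1{y(\mu)}$. Thus $\ln y$ is odd and $\psi$ is even, and both sides of (c) agree at $\mu=0$. It suffices to show $\psi'(\mu)=-\ln y\le2\theta\mu$ for $\mu\in[0,1)$, i.e. $y\ge e^{-2\theta\mu}=s^{-\mu}$. By (a), $y$ is a positive root of the quadratic $f(z)=(1+\mu)sz^2-2\mu z-(1-\mu)s$ from (5). As $f(0)<0$ and the leading coefficient is positive, $y$ is the only positive root, and for $z>0$ we have $z\le y$ exactly when $f(z)\le0$. So we need $f(s^{-\mu})\le0$. Now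
$$s^\mu f(s^{-\mu})=(1+\mu)s^{1-\mu}-2\mu-(1-\mu)s^{1+\mu}$$
vanishes at $s=1$, and its derivative in $s$, with $\mu$ fixed, is $(1-\mu^2)(s^{-\mu}-s^\mu)\le0$ for $s\ge1$. $\square$

## Proof of Theorem 3

The lower bound follows from Theorem 2: choose $k$ with $\frac{\mathbb EM_{h,k}}h-\frac1k$ within $\frac\varepsilon2$ of the supremum, and apply Theorem 2 with $\frac\varepsilon2$. For $h=1$ the upper bound is trivial, since $r_1=1$ and $q^*\le1$. Let $h\ge2$.

**Step 1: an exponential supermartingale up to a polynomial factor.** Fix a deterministic $x$ and $\theta>0$, let $\mathcal F_t$ again be generated by $w_1,\dots,w_t$, and let $\mu_t=\frac{X_t}{2t}\in[-1,1]$, $\Phi_t=\theta W_t-t\psi(\mu_t)$ and $B=\max_{[-1,1]}|\psi''|$. Let $t\ge2$ and write $p,\xi,x,w$ for $p_t,\xi_t,x_t,x_{w_t}$. By (2), $\mu_t=p+\frac\xi{2t}$ and $\mu_{t-1}=p+\frac{p-x}{2(t-1)}$, and $p,\mu_t,\mu_{t-1}$ all lie in $[-1,1]$. Since $|\xi|\le2$ and $|p-x|\le2$, Taylor's theorem gives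
$$t\psi(\mu_t)=t\psi(p)+\tfrac12\psi'(p)\xi+\epsilon,\qquad(t-1)\psi(\mu_{t-1})=(t-1)\psi(p)+\tfrac12\psi'(p)(p-x)+\epsilon',$$
with $|\epsilon|\le t\cdot\frac B2\cdot\frac{\xi^2}{4t^2}\le\frac B{2t}$ and, in the same way, $|\epsilon'|\le\frac B{2(t-1)}$. Since $\xi-(p-x)=w+x-2p$,
$$t\psi(\mu_t)-(t-1)\psi(\mu_{t-1})\ge\psi(p)-p\psi'(p)+\tfrac12\psi'(p)(x+w)-\frac B{t-1} .$$
Therefore
$$\mathbb E[e^{\Phi_t-\Phi_{t-1}}\mid\mathcal F_{t-1}]\le e^{B/(t-1)}\,e^{-(\psi(p)-p\psi'(p))}\;\mathbb E\big[e^{\theta xw-\frac12\psi'(p)(x+w)}\mid\mathcal F_{t-1}\big].$$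
With $y=e^{-\psi'(p)}$, the last expectation is the first expression in Lemma 3(a) at $\mu=p$ if $x=1$: the exponential is $e^\theta y$ for $w=1$ and $e^{-\theta}$ for $w=-1$. It is the second expression if $x=-1$: the exponential is $e^{-\theta}$ for $w=1$ and $e^\theta/y$ for $w=-1$. In both cases it equals $K(p)$, and by Lemma 3(b) this cancels the factor $e^{-(\psi(p)-p\psi'(p))}$. So
$$\mathbb E[e^{\Phi_t-\Phi_{t-1}}\mid\mathcal F_{t-1}]\le e^{B/(t-1)} .$$
At the start, $\mu_1=x_1=\pm1$ and $\psi$ is even, so $\Phi_1=\theta-\psi(1)$. By Lemma 3(b) at $\mu=1$, with $\psi'(1)=-\ln y(1)=2\theta$ and $\ln K(1)=-\theta$, we get $\psi(1)=\theta$, so $\Phi_1=0$. As $\sum_{t=2}^T\frac1{t-1}\le1+\ln T$,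
$$\mathbb Ee^{\Phi_T}\le C_\theta T^B,\qquad C_\theta=e^B,$$
where $B$ and $C_\theta$ depend only on $\theta$.

**Step 2: union bound.** Let $\varepsilon'>0$. By Markov, over the $2^n$ block-constant $x$,
$$\Pr\big(\exists x:\Phi_T\ge n(\ln2+\varepsilon')\big)\le2^n\cdot2^{-n}e^{-\varepsilon'n}C_\theta(hn)^B\to0 .$$
The polynomial factor is harmless against $e^{-\varepsilon'n}$. So whp every block-constant $x$ has $\theta W_T\le T\psi(\mu_T)+n(\ln2+\varepsilon')$. Divide by $\theta T=\theta hn$, subtract $\mu_T^2=\frac{X_T^2}{4T^2}$, and use Lemma 3(c):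
$$\frac{W_T}T-\mu_T^2\le\frac1\theta\Big(\psi(\mu_T)+\frac{\ln2+\varepsilon'}h\Big)-\mu_T^2\le\frac1\theta\Big(\ln\cosh\theta+\frac{\ln2+\varepsilon'}h\Big).$$
This is the place where the penalty $\mu_T^2$ pays exactly for the imbalance.

**Step 3: choose $\theta$.** Take $\theta=\operatorname{artanh}r_h=\frac12\ln\frac{1+r_h}{1-r_h}$, which is finite and positive because $0<r_h<1$ for $h\ge2$. Then $\cosh\theta=(1-r_h^2)^{-1/2}$ and
$$\theta r_h-\ln\cosh\theta=\frac{r_h}2\ln\frac{1+r_h}{1-r_h}+\frac12\ln(1-r_h^2)=I(r_h)=\frac{\ln2}h .$$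
So $\frac1\theta\big(\ln\cosh\theta+\frac{\ln2}h\big)=r_h$, and the bound of Step 2 is $r_h+\frac{\varepsilon'}{h\theta}$. By Lemma 1, and since $\varepsilon'$ is arbitrary, whp $q^*(G^h_n)\le r_h+\varepsilon$.

**Step 4: the explicit constant.** The series for $I$ gives $I(r)>\frac{r^2}2$ for $0<r\le1$. At $r=r_h$ this says $\frac{\ln2}h>\frac{r_h^2}2$, so $r_h<\sqrt{2\ln2/h}$. Choosing $\varepsilon$ smaller than the difference, whp $q^*(G^h_n)<\sqrt{2\ln2}\,h^{-1/2}$ for each fixed $h\ge2$. For $h=1$, $q^*\le1<\sqrt{2\ln2}$. Numerically $\sqrt{2\ln2}\approx1.1774<1.178$. $\square$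

## The bounds for $h=1$, $h=2$ and large $h$

For $h=1$ one ball always gives $M_{1,k}=1$, so the lower bound in Theorem 3 is $\sup_k(1-\frac1k)=1=r_1$. Hence $q^*(G_n^1)\to1$ in probability, and both bounds are sharp here.

For $h=2$, the two balls fall into the same bin with probability $\frac1k$, so $\mathbb EM_{2,k}=1+\frac1k$ and $\frac{\mathbb EM_{2,k}}2-\frac1k=\frac12-\frac1{2k}$, with supremum $\frac12$. For the upper bound, $1.781\ln1.781\approx1.0279$ and $0.219\ln0.219\approx-0.3326$, so $I(0.781)>0.347>\frac{\ln2}2$, and $r_2<0.781$. Since $r_h$ decreases in $h$, for every fixed $h\ge2$ whp $q^*(G^h_n)<0.781$. This improves the bound $0.92383$ quoted at the start.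

For every fixed $h\ge2$, Theorems 2 and 3 together give, whp,
$$0.35\,h^{-1/2}\le q^*(G^h_n)\le\sqrt{2\ln2}\,h^{-1/2} .$$

For large $h$ three colors do better than the $0.35$. Let $k=3$. By the multinomial central limit theorem, the centered counts divided by $\sqrt h$ converge in law to $\frac1{\sqrt3}(g_j-\bar g)_{j=1,2,3}$, where $g_1,g_2,g_3$ are i.i.d. standard normals and $\bar g$ is their average: both have covariances $\frac13\big(\mathbf 1_{i=j}-\frac13\big)$. The second moments are bounded, so the maxima are uniformly integrable and their means converge. Since $\mathbb E\bar g=0$,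
$$\frac{\mathbb EM_{h,3}-h/3}{\sqrt h}\to\frac1{\sqrt3}\,\mathbb E\max(g_1,g_2,g_3).$$
From $\max-\min=\frac12(|g_1-g_2|+|g_2-g_3|+|g_1-g_3|)$, with $\mathbb E|g_1-g_2|=\sqrt2\cdot\sqrt{2/\pi}=\frac2{\sqrt\pi}$, we get $\mathbb E(\max-\min)=\frac3{\sqrt\pi}$, and by symmetry $\mathbb E\max=\frac3{2\sqrt\pi}$. So the limit is $\frac{\sqrt3}{2\sqrt\pi}=\sqrt{\frac3{4\pi}}$. Apply Theorem 2 with $k=3$ and $\varepsilon=\frac\eta2h^{-1/2}$: for every $\eta>0$ there is $h_0(\eta)$ such that for all fixed $h\ge h_0(\eta)$, whp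
$$\Big(\sqrt{\tfrac3{4\pi}}-\eta\Big)h^{-1/2}\le q^*(G^h_n)\le\sqrt{2\ln2}\,h^{-1/2},\qquad\sqrt{\tfrac3{4\pi}}\approx0.4886,\quad\sqrt{2\ln2}\approx1.1774 .$$
The argument does not determine the exact limiting constant of $\sqrt h\,q^*(G^h_n)$ for $h\ge2$.
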